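\title{Totally disconnected locally compact groups of mysterious type}

\begin{abstract}
By a theorem of Barnea, Ershov and Weigel, a totally disconnected locally compact group with a compact open subgroup that is hereditarily just infinite and not virtually abelian has one of three types, according to the intersection of the open normal subgroups of its quotient by the quasi-center. We construct groups with trivial quasi-center of the intermediate, ``mysterious'', type: the intersection of the open normal subgroups is nontrivial, but is itself residually discrete. For every sequence of nonabelian finite simple groups we obtain one hereditarily just infinite profinite group, built from these simple groups, that is open in groups of all three types, and we obtain $2^{\aleph_0}$ local isomorphism classes of mysterious groups. The examples are completions of ascending chains of HNN extensions of residually finite groups.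
\end{abstract}

\section{Introduction}\label{sec:intro}

How much does a compact open subgroup of a totally disconnected locally compact (t.d.l.c.) group tell about the normal subgroups of the whole group? We study one instance of this question, in which the compact open subgroup has as few normal subgroups as an infinite profinite group can have.

Let $G$ be a t.d.l.c.\ group. Its \emph{quasi-center} $\operatorname{QZ}(G)$ is the group of elements whose centralizer in $G$ is open. These are the elements that act trivially by conjugation near the identity, so $\operatorname{QZ}(G)=1$ says that every nontrivial element is visible locally. We write $\operatorname{Res}(G)$ for the intersection of all open normal subgroups of $G$. Open normal subgroups are the kernels of continuous homomorphisms to discrete groups, so $\operatorname{Res}(G)$ consists of the elements that no discrete quotient detects. At one extreme, $\operatorname{Res}(G)=1$ when $G$ is profinite. At the other, call $G$ \emph{topologically simple} if it is nontrivial and its only closed normal subgroups are $1$ and $G$; if such a group is not discrete, then $\operatorname{Res}(G)=G$. A topological group is \emph{just infinite}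 if it is infinite and every nontrivial closed normal subgroup has finite index, and a profinite group is \emph{hereditarily just infinite} (h.j.i.) if every open subgroup is just infinite. The additive group $\mathbb Z_p$, whose nontrivial closed subgroups are the $p^n\mathbb Z_p$, is the simplest example. Two t.d.l.c.\ groups are \emph{locally isomorphic} if they have topologically isomorphic open subgroups.

\begin{theorem}[Barnea--Ershov--Weigel]\label{thm:BEW}
Let $H$ be a h.j.i.\ profinite group that is not virtually abelian, and let $G$ be a t.d.l.c.\ group containing $H$ as an open subgroup. Then $\operatorname{QZ}(H)=1$, and exactly one of the following holds for $\bar G=G/\operatorname{QZ}(G)$.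
\begin{itemize}
\item \emph{Residually discrete type:} $\operatorname{Res}(\bar G)=1$.
\item \emph{Mysterious type:} $\operatorname{Res}(\bar G)\neq1$ but $\operatorname{Res}(\operatorname{Res}(\bar G))=1$.
\item \emph{Simple type:} $\operatorname{Res}(\bar G)$ is open and topologically simple.
\end{itemize}
\end{theorem}

Suppose that $\operatorname{QZ}(G)=1$ and that $H$ is a h.j.i.\ compact open subgroup of $G$. Then $H$ is not virtually abelian: an abelian open subgroup $A$ of $H$ has finite index in the infinite group $H$, so $A\ne1$, and $A$ is open in $G$ and centralizes each of its elements, so $A\le\operatorname{QZ}(G)=1$, which is absurd. Thus Theorem~\ref{thm:BEW} applies, with $\bar G=G$. The question that we answer comes from the paper of Reid~\cite{Reid}: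

\begin{quote}
\emph{Is there a t.d.l.c.\ group $G$ with $\operatorname{QZ}(G)=1$ and with a h.j.i.\ compact open subgroup that is of mysterious type, that is, with $\operatorname{Res}(G)\neq1$ and $\operatorname{Res}(\operatorname{Res}(G))=1$?}
\end{quote}

\begin{theorem}\label{thm:main}
There is a second countable t.d.l.c.\ group $G$ with $\operatorname{QZ}(G)=1$, with a h.j.i.\ compact open subgroup, and with $\operatorname{Res}(G)\ne1$ and $\operatorname{Res}(\operatorname{Res}(G))=1$.
\end{theorem}

The construction gives more. To state it, recall that a t.d.l.c.\ group $G$ with $\operatorname{QZ}(G)=1$ has a \emph{group of germs} $\mathcal L(G)$. Its elements are the topological isomorphisms between open subgroups of $G$, two of them being identified when they agree on an open subgroup; this description does not change when $G$ is replaced by an open subgroup. The group $\mathcal L(G)$ is a t.d.l.c.\ group that contains as an open subgroup every t.d.l.c.\ group that is locally isomorphic to $G$ and has trivial quasi-center.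

\begin{theorem}\label{thm:three}
Let $(X_k)_{k\ge0}$ be any sequence of nonabelian finite simple groups. There is a h.j.i.\ profinite group $H$ with open normal subgroups $H=M_0>M_1>\cdots$, with $\bigcap_kM_k=1$ and each $M_k/M_{k+1}$ a finite direct power of $X_k$, such that $H$ is isomorphic to an open subgroup of
\begin{itemize}
\item[(i)] a group of residually discrete type, namely $H$ itself,
\item[(ii)] a group $G$ of mysterious type, and
\item[(iii)] a topologically simple group $G'$, which is of simple type,
\end{itemize}
all three with trivial quasi-center. Hence the type is not determined by the local isomorphism class. Moreover $\mathcal L(G)=\mathcal L(H)$ is of simple type. There are $2^{\aleph_0}$ pairwise non-locally-isomorphic groups as in Theorem~\ref{thm:main}.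
\end{theorem}

We do not decide whether a group of germs can itself be of mysterious type.

Section~\ref{sec:shape} derives the constraints on a mysterious group. Section~\ref{sec:mechanism} shows the idea of the construction on a single HNN extension and lays out the plan. Sections~\ref{sec:hnn} and~\ref{sec:towers} supply the two tools, lemmas on HNN extensions and a completion procedure, and Sections~\ref{sec:mysterious} and~\ref{sec:three} prove Theorems~\ref{thm:main} and~\ref{thm:three}.

\section{The shape of a mysterious group}\label{sec:shape}

We use without comment that open subgroups of a topological group are closed, that closed subgroups of finite index are open, and that open subgroups of a compact group have finite index. Subgroups carry the subspace topology.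

\begin{lemma}\label{lem:res}
Let $G$ be a topological group.
\begin{itemize}
\item[(a)] If $P\le G$ is a subgroup, then $\operatorname{Res}(P)\le\operatorname{Res}(G)$.
\item[(b)] If the open subgroups $M_0\ge M_1\ge\cdots$ form a base of identity neighborhoods, then $\operatorname{Res}(G)$ is the intersection of the normal closures of the $M_m$ in $G$.
\end{itemize}
\end{lemma}

\begin{proof}
If $N$ is open and normal in $G$, then $N\cap P$ is open and normal in $P$, so $\operatorname{Res}(P)\le N$; this gives (a). The normal closure of $M_m$ is an open normal subgroup, and every open normal subgroup contains some $M_m$ and hence its normal closure; this gives (b).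
\end{proof}

By (b), an element lies in $\operatorname{Res}(G)$ exactly when it is a product of conjugates of arbitrarily small elements. In a mysterious group some nontrivial element has this property, but none has it once the conjugating elements are taken from $\operatorname{Res}(G)$. Without the condition on the quasi-center this is easy to arrange.

\begin{example}\label{ex:Qp}
Let $G=\mathbb Q_p\rtimes\mathbb Z$, where $\mathbb Q_p$ is open and the generator of $\mathbb Z$ acts as multiplication by $p$. The compact open subgroup $\mathbb Z_p$ is h.j.i. The normal closure of $p^m\mathbb Z_p$ in $G$ is $\mathbb Q_p$ for every $m$, so $\operatorname{Res}(G)=\mathbb Q_p$, while $\operatorname{Res}(\mathbb Q_p)=\bigcap_mp^m\mathbb Z_p=0$. However, $\operatorname{QZ}(G)$ contains the abelian open subgroup $\mathbb Q_p$.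
\end{example}

A trivial quasi-center makes the normal structure rigid.

\begin{proposition}\label{prop:necessary}
Let $G$ be a t.d.l.c.\ group with $\operatorname{QZ}(G)=1$, with a h.j.i.\ compact open subgroup, and with $\operatorname{Res}(G)\ne1$ and $\operatorname{Res}(\operatorname{Res}(G))=1$. Then every nontrivial closed normal subgroup of $G$ contains $\operatorname{Res}(G)$; the subgroup $\operatorname{Res}(G)$ is open; and $G/\operatorname{Res}(G)$ is infinite.
\end{proposition}

\begin{proof}
Let $H$ be a h.j.i.\ compact open subgroup. We first show that every closed normal subgroup $K\neq1$ of $G$ is open. Suppose that $K\cap H=1$. Then $K$ is discrete. For $x\in K$ the map $g\mapsto gxg^{-1}$ from $G$ to $K$ is continuous, so the preimage of the point $x$, which is the centralizer of $x$, is open. Hence $K\le\operatorname{QZ}(G)=1$, a contradiction. So $K\cap H$ is a nontrivial closed normal subgroup of $H$; it has finite index in $H$, so it is open, and $K$ is open.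

In particular $K\ge\operatorname{Res}(G)$. The subgroup $R=\operatorname{Res}(G)$ is closed, normal and nontrivial, so it is open. Suppose that $G/R$ is finite, and let $N$ be an open normal subgroup of $R$. Since $R$ normalizes $N$, there are finitely many $G$-conjugates of $N$. Their intersection is open and normal in $G$, so it contains $R$, and $N=R$. Thus $\operatorname{Res}(R)=R\neq1$, a contradiction.
\end{proof}

The proposition suggests a negative answer. The group $R=\operatorname{Res}(G)$ is the smallest nontrivial closed normal subgroup of $G$. A closed subgroup of $R$ that is invariant under all topological automorphisms of $R$ is normal in $G$, so it is $1$ or $R$. A finite group with this property is a direct power of a simple group. Here proper direct decompositions are excluded: the first step of the proof applies to the open subgroup $R$ and shows that any two nontrivial closed normal subgroups of $R$ are open, and therefore meet nontrivially. The analogy with finite groups thus predicts that $R$ is simple. Example~\ref{ex:Qp} shows the loophole: $\mathbb Q_p$ has many open normal subgroups, but automorphisms move them so much that none of the proper ones is invariant.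 We have to realize this behavior in a group that has no nontrivial abelian open subgroup.

\section{The mechanism in a single HNN extension}\label{sec:mechanism}

The cheapest way to put an element $a$ into $\operatorname{Res}(G)$ is to make it conjugate to an element $b_m\in M_m$ for every $m$. In Example~\ref{ex:Qp} the powers of one element perform all these conjugations. We instead adjoin a new letter $t_{m+1}$ for each $m$, subject only to the relation $t_{m+1}b_mt_{m+1}^{-1}=a$. Then we look for an open normal subgroup $R$ that contains none of the letters and in which the normal closures of the $M_m$ stay small. The following example is the first step of the construction, with $B$ playing the role of the small subgroup.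

\begin{example}\label{ex:line}
Let $B$ be a group with an element $b$ of order $2$, let $E=B\times\langle a\rangle$ with $a$ of order $2$, and let
\[
L=\langle E,t\mid tbt^{-1}=a\rangle .
\]
The normal closure of $B$ in $L$ contains $a=tbt^{-1}$, and so contains $E$. Let $Y$ be the kernel of the homomorphism $L\to\mathbb Z$ that kills $E$ and sends $t$ to $1$. We claim that the normal closure of $B$ in $Y$ meets $E$ exactly in $B$.

Take copies $E^{(n)}$ of $E$ for $n\in\mathbb Z$, with isomorphisms $x\mapsto x^{(n)}$, and let $A$ be the group generated by them subject to the relations $a^{(n)}=b^{(n+1)}$: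
\[
\cdots\ \underset{a^{(-2)}=b^{(-1)}}{*}\ E^{(-1)}\ \underset{a^{(-1)}=b^{(0)}}{*}\ E^{(0)}\ \underset{a^{(0)}=b^{(1)}}{*}\ E^{(1)}\ \underset{a^{(1)}=b^{(2)}}{*}\ \cdots
\]
The shift $x^{(n)}\mapsto x^{(n+1)}$ is an automorphism of $A$. In the presentation of the semidirect product $A\rtimes\langle t\rangle$ the relations $x^{(n)}=t^nx^{(0)}t^{-n}$ eliminate all $E^{(n)}$ with $n\ne0$, and the relation $a^{(n)}=b^{(n+1)}$ becomes a conjugate of $a=tbt^{-1}$. So $L=A\rtimes\langle t\rangle$ with $E=E^{(0)}$, and $Y=A$.

Let $A_+$ be the group generated by the $E^{(n)}$ with $n\ge1$, subject to the same relations. It is an increasing union of iterated amalgamated free products, so $E^{(1)}$ embeds in it and $b^{(1)}\ne1$. Define $\varphi\colon A\to A_+$ to be trivial on $E^{(n)}$ for $n<0$, the natural map on $E^{(n)}$ for $n>0$, and on $E^{(0)}=B\times\langle a\rangle$ to kill $B$ and send $a$ to $b^{(1)}$. The relation $a^{(n)}=b^{(n+1)}$ is respected: both sides map to $1$ if $n\le-1$, both map to $b^{(1)}$ if $n=0$, and for $n\ge1$ the relation holds in $A_+$. Now $\ker\varphi$ is a normal subgroup of $Y$ with $\ker\varphi\cap E=B$, which proves the claim.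
\end{example}

In $Y$ the group $E$ has two neighbors, glued along $\langle b\rangle$ and $\langle a\rangle$, and the two sides do not interact. Killing $B$ forces the collapse of the side glued along $\langle b\rangle$, and the other side keeps $a$ alive. Three things are needed to turn this into a proof.
\begin{itemize}
\item At later steps the base group $E$ already contains the earlier letters. We send all letters to a free group; the line of the example then becomes a tree, and the same argument works (Lemma~\ref{lem:closure}).
\item HNN extensions produce discrete groups $L_0\le L_1\le\cdots$. We complete their union to a t.d.l.c.\ group by letting $L_k$ permute the factors of a finite group $B_k=X_k^{\Omega_k}$, which becomes the layer $M_k/M_{k+1}$, and by building $L_{k+1}$ on top of $B_k\rtimes L_k$ (Section~\ref{sec:towers}).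
\item For a trivial quasi-center every nontrivial element must act nontrivially on some finite set $\Omega_m$. This requires the $L_k$ to be residually finite (Lemma~\ref{lem:rf}).
\end{itemize}

\section{HNN extensions that conjugate two involutions}\label{sec:hnn}

\subsection*{Background}
A group is \emph{residually finite} if every nontrivial element lies outside some normal subgroup of finite index. Intersecting finitely many such subgroups, one can avoid any finite set of nontrivial elements at once. Free groups are residually finite. A group $\Gamma$ with a residually finite subgroup $\Lambda$ of finite index is residually finite: a nontrivial element of $\Gamma$ lies outside some finite-index subgroup of $\Lambda$, and hence outside the intersection of its finitely many $\Gamma$-conjugates.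

Let $\theta\colon C\to C'$ be an isomorphism between subgroups of a group $E$, and let $L=\langle E,t\mid tct^{-1}=\theta(c),\ c\in C\rangle$ be the HNN extension. The group $E$ embeds in $L$. An expression $x_0t^{\epsilon_1}x_1\cdots t^{\epsilon_n}x_n$ with $x_i\in E$ and $\epsilon_i=\pm1$ is \emph{reduced} if $x_i\notin C$ whenever $(\epsilon_i,\epsilon_{i+1})=(1,-1)$ and $x_i\notin C'$ whenever $(\epsilon_i,\epsilon_{i+1})=(-1,1)$. An expression with the least possible $n$ for a given element is reduced, and by Britton's lemma a reduced expression with $n\ge1$ represents a nontrivial element. The graph with vertex set $L/E$ and oriented edge set $L/C$, in which the edge $gC$ goes from $gE$ to $gt^{-1}E$, is a tree, the \emph{Bass--Serre tree} of $L$. The group $L$ acts on it preserving the orientation, hence without inverting an edge, and the stabilizers of vertices and edges are the conjugates of $E$ and of $C$. A group that acts on a tree freely and without inversion is free.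

A \emph{tree of groups} is a tree with a group attached to every vertex and every edge, and with an injective homomorphism from each edge group to the vertex group at each of its two ends. Its \emph{amalgam} is the group generated by the vertex groups subject to identifying the two images of every edge group. A homomorphism from the amalgam to a group $P$ is the same as a family of homomorphisms from the vertex groups to $P$ that agree on the edge groups, and every vertex group embeds in the amalgam. Let a group $Y$ act without inversion on a tree $\mathcal T$, and suppose that the quotient graph $Y\backslash\mathcal T$ is a tree. Then there is a subtree $\mathcal T_0\subseteq\mathcal T$ that maps isomorphically onto $Y\backslash\mathcal T$ \cite[I.3.1, Prop.~14]{Serre}, and $Y$ is the amalgam of the tree of groups on $\mathcal T_0$ formed by the stabilizers in $Y$ of vertices and edges \cite[I.4.5, Thm.~10]{Serre}.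

\subsection*{Two lemmas}
For the rest of this section $E$ is a group, $a,b\in E$ have order $2$, and
\[
L=\langle E,t\mid tbt^{-1}=a\rangle ,
\]
the HNN extension with $C=\langle b\rangle$ and $C'=\langle a\rangle$.

\begin{lemma}\label{lem:rf}
If $E$ is residually finite, then so is $L$.
\end{lemma}

\begin{proof}
We map $L$ to an HNN extension of a finite group in which a given element survives, and show that this extension is virtually free.

Let $1\ne g\in L$ have the reduced expression $g=x_0t^{\epsilon_1}x_1\cdots t^{\epsilon_n}x_n$. The following finitely many elements of $E$ are nontrivial: $a$ and $b$; $x_0$ if $n=0$; $x_i$ and $x_ib$ whenever $(\epsilon_i,\epsilon_{i+1})=(1,-1)$; $x_i$ and $x_ia$ whenever $(\epsilon_i,\epsilon_{i+1})=(-1,1)$. Choose a normal subgroup $N$ of finite index in $E$ that contains none of them, and put $\bar E=E/N$. The images $\bar a,\bar b$ have order $2$, so $\bar L=\langle\bar E,t\mid t\bar bt^{-1}=\bar a\rangle$ is an HNN extension, and there is a natural homomorphism $L\to\bar L$. By the choice of $N$ the image of the expression for $g$ is reduced. So the image of $g$ is nontrivial, by Britton's lemma if $n\ge1$ and because $\bar E$ embeds in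 $\bar L$ if $n=0$.

In the action of $\bar E$ on itself by left multiplication, $\bar a$ and $\bar b$ are both products of $|\bar E|/2$ disjoint transpositions, so some $\tau\in\operatorname{Sym}(\bar E)$ conjugates $\bar b$ to $\bar a$. Sending $t$ to $\tau$ extends this action to a homomorphism $\bar L\to\operatorname{Sym}(\bar E)$ that is injective on $\bar E$. Its kernel has finite index and meets every conjugate of $\bar E$ trivially, so it acts freely on the Bass--Serre tree of $\bar L$ and is free. Hence $\bar L$ is residually finite, and $g$ survives in a finite quotient of $\bar L$.
\end{proof}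

\begin{lemma}\label{lem:closure}
Let $F$ be a free group, let $F'=F*\langle t\rangle$ with $t$ of infinite order, and let $\pi\colon L\to F'$ be a homomorphism with $\pi(E)=F$, $\pi(t)=t$ and $\pi(a)=\pi(b)=1$. Put $Y=\ker\pi$ and $Z=Y\cap E$. If $K$ is a normal subgroup of $Z$ and $\widehat K$ is its normal closure in $Y$, then $\widehat K\cap Z=K$.
\end{lemma}

\begin{proof}
It suffices to find a homomorphism $\varphi$ from $Y$ to some group with $\ker\varphi\cap Z=K$, for then $K\le\widehat K\cap Z\le\ker\varphi\cap Z=K$.

\emph{The group $Y$ as an amalgam.} Let $\mathcal T$ be the Bass--Serre tree of $L$. The map $\pi$ is surjective with kernel $Y$. So the $Y$-orbits on $L/E$ correspond to the cosets $F'/\pi(E)=F'/F$, and the $Y$-orbits on $L/\langle b\rangle$ correspond to the elements of $F'/\pi(\langle b\rangle)=F'$; the edge $f\in F'$ goes from $fF$ to $ft^{-1}F$. This graph is the Bass--Serre tree of $F'$, viewed as the HNN extension of $F$ with trivial associated subgroups. So $Y\backslash\mathcal T$ is a tree. Lift it to a subtree $\mathcal T_0$ of $\mathcal T$; after translating by an element of $Y$, we may assume that $\mathcal T_0$ contains the vertex $v_0=E$. Then $Y$ is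 the amalgam of the tree of groups on $\mathcal T_0$ formed by the $Y$-stabilizers. The vertex group at $v_0$ is $Y\cap E=Z$. The $L$-stabilizer of an edge is a conjugate of $\langle b\rangle$, which lies in the normal subgroup $Y$; so every edge group has order $2$.

\emph{The target.} For an edge $\gamma$ of $\mathcal T_0$ at $v_0$, let $C_\gamma\le Z$ be its edge group. Call the component of $\mathcal T_0\setminus\gamma$ that does not contain $v_0$ the \emph{branch} beyond $\gamma$, and let $A_\gamma$ be the amalgam of the tree of groups on this branch. The group $C_\gamma$ lies in the vertex group at the other end of $\gamma$, so it embeds in $A_\gamma$. Since $|C_\gamma|=2$, either $C_\gamma\le K$, and we call $\gamma$ \emph{dead}, or $C_\gamma\cap K=1$, and we call $\gamma$ \emph{live}. For a live edge, $C_\gamma$ embeds in $Z/K$. Let $P$ be the amalgam of the star-shaped tree of groups with central vertex group $Z/K$ and, for each live edge $\gamma$, a leaf with vertex group $A_\gamma$ and edge group $C_\gamma$. Then $Z/K$ embeds in $P$.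

\emph{The homomorphism.} Define $\varphi$ on $Z$ as the quotient map $Z\to Z/K\le P$; on a vertex group in the branch beyond a live edge $\gamma$ as the natural map to $A_\gamma\le P$; and on a vertex group in the branch beyond a dead edge as the trivial map. These maps agree on the edge groups. For an edge inside a branch, the two maps are both trivial or both come from the map to $A_\gamma$. For a dead edge $\gamma$ both maps are trivial on $C_\gamma$. For a live edge $\gamma$ the images of an element of $C_\gamma$ in $Z/K$ and in $A_\gamma$ are identified in $P$. So $\varphi\colon Y\to P$ is well defined, and $\ker\varphi\cap Z=K$.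
\end{proof}

Example~\ref{ex:line} is the case $F=1$, $K=B$, with one dead and one live edge. The order of $a$ and $b$ enters through the dichotomy between dead and live edges, which holds because $2$ is prime; among the primes, $2$ has the advantage that it divides the order of every nonabelian finite simple group.

\begin{remark}\label{rem:abelian}
The lemma fails if $F*\langle t\rangle$ is replaced by $F\times\langle t\rangle$. Let $V=\bigoplus_{n\in\mathbb Z}\mathbb Z/2$ with $b$ generating the summand $n=0$, let $s$ be the shift, let $E=(V\rtimes\langle s\rangle)\times\langle a\rangle$, and let $\pi\colon L\to\langle s\rangle\times\langle t\rangle$ kill $V$ and $a$. Then $Z=V\times\langle a\rangle$ is abelian, and $K=\langle b\rangle$ is normal in it. The element $y=s^{-1}t^{-1}st$ lies in $\ker\pi$, and since $s$ commutes with $a$,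
\[
yby^{-1}=s^{-1}t^{-1}s\,(tbt^{-1})\,s^{-1}ts=s^{-1}(t^{-1}at)s=s^{-1}bs\in Z\setminus K .
\]
This is why the letters are sent to a free group.
\end{remark}

\section{Towers and their completions}\label{sec:towers}

\subsection*{The group of a tower}
A \emph{tower} consists, for each $k\ge0$, of a nonabelian finite simple group $X_k$ and a countable discrete group $L_k$ acting on a finite nonempty set $\Omega_k$, such that, with
\[
B_k=X_k^{\Omega_k},\qquad E_k=B_k\rtimes L_k ,
\]
where $L_k$ permutes the coordinates of $B_k$, the group $E_k$ is a subgroup of $L_{k+1}$. Thus $L_0\le E_0\le L_1\le E_1\le\cdots$. Let $\rho_k\colon E_k\to L_k$ be the projection; it has kernel $B_k$ and is the identity on $L_k$, so $x\in B_k\,\rho_k(x)$ for $x\in E_k$. For $\alpha\in\Omega_k$ let $X_k^{(\alpha)}\le B_k$ be the subgroup of elements supported at $\alpha$. Then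
\begin{equation}\label{eq:conj}
xX_k^{(\alpha)}x^{-1}=X_k^{(\rho_k(x)\alpha)}\qquad(x\in E_k).
\end{equation}

We want a topological group that contains all $L_k$ and in which the $B_m$ become small as $m\to\infty$. Infinite products $\cdots b_{k+1}b_kl$ with $b_m\in B_m$ and $l\in L_k$ should then converge, and we record such a product by its sequence of partial products. Put
\[
G_k=\{(g_m)_{m\ge k} : g_m\in L_m,\ g_{m+1}\in E_m,\ \rho_m(g_{m+1})=g_m\ \text{for all } m\ge k\},
\]
a group under coordinatewise multiplication. Forgetting $g_k$ defines a homomorphism $G_k\to G_{k+1}$. It is injective because $g_k=\rho_k(g_{k+1})$, and its image is $\{g\in G_{k+1}:g_{k+1}\in E_k\}$. We identify $G_k$ with this image and put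
\[
G=\bigcup_kG_k,\qquad M_k=\{g\in G_k:g_k=1\}.
\]
Finally, define finite subgroups $Q_m\le L_m$ by $Q_0=1$ and $Q_{m+1}=\rho_m^{-1}(Q_m)=B_m\rtimes Q_m$.

\begin{lemma}\label{lem:tower}
Let $m\ge k\ge0$.
\begin{itemize}
\item[(a)] $M_m=\{g\in G_k:g_m=1\}$. So $M_m$ is normal in $G_k$, $M_m\le M_k$, and $\bigcap_mM_m=1$.
\item[(b)] The map $l\mapsto(l,l,\dots)$ embeds $L_k$ in $G_k$, compatibly with $L_k\le L_{k+1}$, and $g\mapsto g_k$ is a surjection $G_k\to L_k$ with kernel $M_k$.
\item[(c)] With this embedding $B_k\le M_k$, and $g\mapsto g_{k+1}$ is a surjection $M_k\to B_k$ with kernel $M_{k+1}$ that is the identity on $B_k$.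
\item[(d)] $g_m\in Q_mg_k$ for all $g\in G_k$.
\item[(e)] The $M_m$ form a base of identity neighborhoods for a group topology on $G$. With it, $G$ is a second countable t.d.l.c.\ group, the $M_m$ are compact and open, and $M_0=\varprojlim Q_m$, the inverse limit along the maps $\rho_m$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) If $g\in M_m$ and $m>k$, then $g_m=1\in E_{m-1}$, so $g\in G_{m-1}$ and $g_{m-1}=\rho_{m-1}(1)=1$. Repeating this gives $g\in G_k$ and $g_k=1$. The coordinate map $g\mapsto g_m$ is a homomorphism on $G_k$, so its kernel $M_m$ is normal, and an element all of whose coordinates vanish is trivial.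

(b) For $l\in L_k$ and $m\ge k$ we have $l\in L_m\le E_m$ and $\rho_m(l)=l$, so the constant sequence lies in $G_k$ and has $k$-th coordinate $l$.

(c) An element $x\in B_k\le L_{k+1}$ is a constant sequence from index $k+1$ on, with $x\in E_k$; so it lies in $G_k$ with $k$-th coordinate $\rho_k(x)=1$. For $g\in M_k$ we have $g_{k+1}\in\ker\rho_k=B_k$, and the kernel is $M_{k+1}$ by (a).

(d) By induction, $g_{m+1}\in B_mg_m\subseteq B_mQ_mg_k=Q_{m+1}g_k$.

(e) A descending chain of subgroups $M_m$ is a base of identity neighborhoods for a group topology as soon as, for every $g$ and $n$, there is $m$ with $gM_mg^{-1}\le M_n$. For $g\in G_k$ take $m=\max(k,n)$ and use (a). The topology is Hausdorff because $\bigcap_mM_m=1$. By (d), $M_0$ is the group of sequences $(g_m)\in\prod_mQ_m$ with $\rho_m(g_{m+1})=g_m$, that is, $M_0=\varprojlim Q_m$. The coset $gM_m$ consists of the sequences that agree with $g$ up to index $m$, so the topology on $M_0$ is that of the inverse limit. Hence $M_0$ is profinite, the open subgroups $M_m$ are compact, and $G$ is t.d.l.c. By (a) and (b), each $M_m$ has countable index in every $G_k$ with $k\ge m$, so the cosets of the $M_m$ form a countable base.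
\end{proof}

From now on we regard every $L_k$ as a subgroup of $G$ by (b).

\subsection*{A criterion for $M_0$ to be hereditarily just infinite}
Consider the following conditions on a tower.
\begin{itemize}
\item[(A)] For all $k\ge0$, every nontrivial element of $B_k\le L_{k+1}$ acts on $\Omega_{k+1}$ without fixed points.
\item[(B)] For all $k\ge0$, if $g\in G_k$ and $g_m$ acts trivially on $\Omega_m$ for all $m\ge k$, then $g=1$.
\end{itemize}
The difficulty with the word ``hereditarily'' is that a small open subgroup permutes the factors of a layer $B_m$ with many orbits, so a normal subgroup of it might be confined to some of them. Condition (A) prevents this: one nontrivial element of a layer moves every factor of the next layer.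

\begin{proposition}\label{prop:hji}
Assume (A) and (B). Then $C_G(M_n)=1$ for all $n$, $\operatorname{QZ}(G)=\operatorname{QZ}(M_0)=1$, and $M_0$ is h.j.i.
\end{proposition}

\begin{proof}
\emph{Centralizers.} Let $g\in C_G(M_n)$ and choose $k\ge n$ with $g\in G_k$. Let $m\ge k$, $\alpha\in\Omega_m$ and $1\ne y\in X_m^{(\alpha)}$. Then $y\in M_m\le M_n$, so $gyg^{-1}=y$, and the coordinate $m+1$ gives $g_{m+1}yg_{m+1}^{-1}=y$. By \eqref{eq:conj} the left side lies in $X_m^{(g_m\alpha)}$, so $g_m\alpha=\alpha$. Thus $g_m$ acts trivially on $\Omega_m$ for all $m\ge k$, and $g=1$ by (B). An element of $\operatorname{QZ}(G)$ or $\operatorname{QZ}(M_0)$ centralizes some $M_n$, so it is trivial.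

\emph{Normal subgroups.} Let $U\le M_0$ be open and let $N\ne1$ be a closed normal subgroup of $U$. Choose $n$ with $M_n\le U$; then $U$ is infinite, since each $M_m/M_{m+1}$ is nontrivial. Put $N'=N\cap M_n$. Both $N$ and $M_n$ are normal in $U$, so $[N,M_n]\le N'$, and $N'=1$ would give $N\le C_G(M_n)=1$. So $N'\ne1$, and $M_n$ normalizes $N'$. For $m\ge n$ let $D_m$ be the image of $N'\cap M_m$ under the surjection $M_m\to B_m$; it is normal in $B_m$ because $M_m\le M_n$. Let $j\ge n$ be maximal with $N'\le M_j$. Then $D_j\ne1$.

We claim that $D_{m-1}\ne1$ implies $D_m=B_m$, for every $m>n$. Choose $h\in N'\cap M_{m-1}$ with $1\ne h_m\in B_{m-1}$. By (A), $h_m$ has no fixed point on $\Omega_m$. Let $\alpha\in\Omega_m$ and $y\in X_m^{(\alpha)}\le M_m$. The commutator $hyh^{-1}y^{-1}$ lies in $N'$ because $y$ normalizes $N'$, and in $M_m$ because $h$ normalizes $M_m$. Its image in $B_m$ is $(h_{m+1}yh_{m+1}^{-1})\,y^{-1}$. By \eqref{eq:conj} the first factor is supported at $h_m\alpha\ne\alpha$, so the $\alpha$-coordinate of the product is that of $y^{-1}$. Hence $D_m$ projects onto the $\alpha$-th factor of $B_m$. Since $D_m$ is normal in $B_m$ and $X_m$ is perfect,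
\[
D_m\ge[D_m,X_m^{(\alpha)}]=[X_m^{(\alpha)},X_m^{(\alpha)}]=X_m^{(\alpha)} .
\]
This holds for every $\alpha$, which proves the claim.

By induction $D_m=B_m$, that is, $M_m=(N'\cap M_m)M_{m+1}$, for all $m>j$. So $M_{j+1}\le N'M_m$ for all $m>j$. The intersection of the sets $N'M_m$ is the closure of $N'$, which is $N'$. Hence $M_{j+1}\le N$, and $N$ has finite index in $U$.
\end{proof}

\begin{remark}\label{rem:AB}
Neither condition can be dropped. If every $L_k$ is replaced by $L_k\times\Gamma$ for a countable group $\Gamma\ne1$ acting trivially on all $\Omega_k$, then (A) is unaffected, (B) fails, and the new group $G\times\Gamma$ has the discrete factor $\Gamma$ in its quasi-center. For (A), consider the iterated wreath product: $L_0=1$, $|\Omega_0|=1$, $L_{k+1}=E_k$, and $\Omega_{k+1}=X_k\times\Omega_k$ with $bl\cdot(x,\alpha)=(b_{l\alpha}x,l\alpha)$. These actions are faithful, so (B) holds. Each $\Omega_m$ with $m\ge1$ projects onto $\Omega_1$, and $M_1$ preserves the fibers. For $\omega\in\Omega_1$ let $W_\omega$ consist of the $g\in M_1$ such that every $g_m$ fixes all points of $\Omega_m$ outside the fiber over $\omega$. This is a closed normal subgroup of $M_1$; it is infinite,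 as it contains $X_m^{(\alpha)}$ for all $\alpha\in\Omega_m$ over $\omega$; and $W_\omega\cap W_{\omega'}=1$ for $\omega\ne\omega'$. So $W_\omega$ has infinite index, and $M_1$ is not just infinite.
\end{remark}

\section{The mysterious group}\label{sec:mysterious}

Let $(X_k)_{k\ge0}$ be a sequence of nonabelian finite simple groups. Each $X_k$ contains an involution. This is evident if all $X_k$ are alternating groups, and the choice $X_k=\operatorname{Alt}(5)$ suffices for Theorem~\ref{thm:main}; in general it follows from the Feit--Thompson theorem.

\subsection*{The tower}
We construct $L_k$ and $\Omega_k$ recursively, with every $L_k$ countable and residually finite. As soon as $L_i$ is defined we fix a surjection $\lambda_i\colon\mathbb N\to L_i$ with $\lambda_i(0)=1$.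

Let $L_0=\langle a\rangle$ have order $2$ and act trivially on a set $\Omega_0$ with five elements.

Suppose that $L_k$ and $\Omega_k$ are defined, and put $m=k+1$. The group $E_k=B_k\rtimes L_k$ is residually finite, since $L_k$ has finite index in it. Choose an involution $b_k\in B_k$. The element $a\in L_0\le E_k$ also has order $2$, and we put
\[
L_m=\langle E_k,t_m\mid t_mb_kt_m^{-1}=a\rangle .
\]
This group is countable, contains $E_k$, and is residually finite by Lemma~\ref{lem:rf}. The set $\Omega_m$ has to detect all of $B_k$, for (A), and more and more of the possible coordinates $g_m$, for (B). By Lemma~\ref{lem:tower}(d) these coordinates lie in cosets of the finite group $Q_m$, which is defined at this stage. So let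
\[
S_m=Q_m\cdot\{\lambda_i(j):0\le i,j\le m\},
\]
a finite subset of $L_m$ containing $Q_m$. Choose a normal subgroup $J_m$ of finite index in $L_m$ with $J_m\cap S_m=\{1\}$, and put
\[
\Omega_m=(L_m/J_m)\times I_m ,
\]
where $L_m$ acts by left multiplication on the first factor and trivially on a finite nonempty set $I_m$ whose cardinality is divisible by $2\,|X_k|^{|\Omega_k|}\,|\Omega_k|!$. The sizes of $\Omega_0$ and $I_m$ matter only in Section~\ref{sec:three}; for Theorem~\ref{thm:main} one could take $|I_m|=1$. Since $J_m$ is normal, an element of $L_m$ acts on $\Omega_m$ trivially if it lies in $J_m$ and without fixed points otherwise. As $Q_m\cap J_m=1$ for $m\ge1$ and $Q_0=1$,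
\begin{equation}\label{eq:free}
Q_m\text{ acts freely on }\Omega_m\text{ for every } m\ge0 .
\end{equation}

Condition (A) follows from \eqref{eq:free}, because $B_k\le Q_{k+1}$. For (B), let $g\in G_k$ with $g_m$ trivial on $\Omega_m$ for all $m\ge k$, and write $g_k=\lambda_k(j)$. For $m\ge\max(k,j,1)$ we have $g_m\in Q_mg_k\subseteq S_m$ and $g_m\in J_m$, so $g_m=1$. Thus $g\in\bigcap_mM_m=1$.

Let $G$ be the group of this tower and $H=M_0$. By Proposition~\ref{prop:hji}, $\operatorname{QZ}(G)=1$ and $H$ is a h.j.i.\ compact open subgroup. For every $m$ the normal closure of $M_m$ in $G$ contains $b_m\in B_m\le M_m$ and hence $a=t_{m+1}b_mt_{m+1}^{-1}$. By Lemma~\ref{lem:res}(b),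
\begin{equation}\label{eq:a}
1\ne a\in\operatorname{Res}(G).
\end{equation}

\subsection*{The subgroup without letters}
Let $F_k$ be the free group on $t_1,\dots,t_k$, so that $F_0=1$ and $F_{k+1}=F_k*\langle t_{k+1}\rangle$. We define surjective homomorphisms $\pi_k\colon L_k\to F_k$ with $\pi_k(a)=1$. Let $\pi_0$ be trivial. Given $\pi_k$, let $\pi_{k+1}$ be $\pi_k\rho_k$ on $E_k$ and send $t_{k+1}$ to $t_{k+1}$. The defining relation of $L_{k+1}$ is respected, because $\pi_k\rho_k(b_k)=\pi_k(1)=1$ and $\pi_k\rho_k(a)=\pi_k(a)=1$. Also $\pi_{k+1}(E_k)=F_k$, so $\pi_{k+1}$ is surjective.

For $g\in G_k$ we have $\pi_{k+1}(g_{k+1})=\pi_k\rho_k(g_{k+1})=\pi_k(g_k)$. So $\pi(g)=\pi_k(g_k)$ defines a homomorphism $\pi$ from $G$ onto $\bigcup_kF_k$, the free group of countably infinite rank. Its kernel $R$ contains $M_0$, so $R$ is an open normal subgroup of $G$. With $Y_k=\ker\pi_k$ and $Z_k=Y_{k+1}\cap E_k$ we have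
\[
R\cap G_k=\{g\in G_k:g_k\in Y_k\},\qquad Z_k=\rho_k^{-1}(Y_k).
\]

\begin{proposition}\label{prop:resR}
For every $i\ge0$ there is an open normal subgroup $N_i$ of $R$ with $N_i\cap G_i=M_i$. Consequently $\operatorname{Res}(R)=1$.
\end{proposition}

\begin{proof}
The group $M_i$ is normal in $G_i$ but need not be normal in $R$. We enlarge it one level at a time, so that it becomes normal in $R\cap G_k$ for $k=i+1,i+2,\dots$, and we must check that no step adds an element of a lower level.

Fix $i$. Define normal subgroups $N_{i,k}$ of $Y_k$ for $k\ge i$: let $N_{i,i}=1$, and let $N_{i,k+1}$ be the normal closure in $Y_{k+1}$ of $\rho_k^{-1}(N_{i,k})$. (For $i=0$ the group $N_{0,1}$ is the normal closure of $B_0$ in $Y_1$, and $E_0=B_0\times\langle a\rangle$: this is Example~\ref{ex:line}.) Since $N_{i,k}$ is normal in $Y_k$, the group $\rho_k^{-1}(N_{i,k})$ is normal in $\rho_k^{-1}(Y_k)=Z_k$. Lemma~\ref{lem:closure}, applied to $L_{k+1}$, $E_k$, $F_k$ and $\pi_{k+1}$, gives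
\begin{equation}\label{eq:N}
N_{i,k+1}\cap E_k=N_{i,k+1}\cap Z_k=\rho_k^{-1}(N_{i,k}),
\end{equation}
where the first equality holds because $N_{i,k+1}\le Y_{k+1}$.

Let $P_k=\{g\in G_k:g_k\in N_{i,k}\}$ for $k\ge i$, a normal subgroup of $R\cap G_k$, with $P_i=M_i$. For $g\in G_k$ we have $g_{k+1}\in E_k$ and $\rho_k(g_{k+1})=g_k$, so \eqref{eq:N} says that $g_{k+1}\in N_{i,k+1}$ if and only if $g_k\in N_{i,k}$. In other words $P_{k+1}\cap G_k=P_k$. Hence the $P_k$ increase, and $N_i=\bigcup_{k\ge i}P_k$ is a subgroup with $N_i\cap G_i=P_i=M_i$. It is open because it contains $M_i$, and it is normal in $R=\bigcup_k(R\cap G_k)$.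

Let $g\in\operatorname{Res}(R)$, say $g\in G_j$. For all $i\ge j$ we have $g\in N_i\cap G_i=M_i$, so $g=1$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The group $G$ is second countable, has trivial quasi-center and the h.j.i.\ compact open subgroup $H$, and $\operatorname{Res}(G)\ne1$ by \eqref{eq:a}. Since $R$ is open and normal, $\operatorname{Res}(G)\le R$. Lemma~\ref{lem:res}(a) and Proposition~\ref{prop:resR} give $\operatorname{Res}(\operatorname{Res}(G))\le\operatorname{Res}(R)=1$.
\end{proof}

\section{Three types in one local isomorphism class}\label{sec:three}

We keep the tower of Section~\ref{sec:mysterious} and prove Theorem~\ref{thm:three}. The subgroups $M_k$ of $H=M_0$ have the stated properties by Lemma~\ref{lem:tower}. The group $H$ is profinite, so $\operatorname{Res}(H)=1$, and $\operatorname{QZ}(H)=1$ by Proposition~\ref{prop:hji}; this is (i). Part (ii) was proved in Section~\ref{sec:mysterious}.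

\subsection*{A simple group containing $H$}
The group $H=\varprojlim Q_m$ depends only on the finite groups $Q_m$ and their actions on the sets $\Omega_m$; the rest of $L_m$ is invisible to it. So we may replace $L_m$ by another group acting on $\Omega_m$ that contains the image of $Q_m$, and to obtain a simple group we choose
\[
L'_k=\operatorname{Alt}(\Omega_k),\qquad E'_k=B_k\rtimes\operatorname{Alt}(\Omega_k).
\]
Here $|\Omega_k|\ge5$ for all $k$, by the choice of $\Omega_0$ and of the $I_m$, so $L'_k$ is simple. The difficulty is to embed $E'_k$ in $\operatorname{Alt}(\Omega_{k+1})$ so as to extend the given action of $Q_{k+1}$. This is possible because that action is free and $|\Omega_{k+1}|$ is sufficiently divisible.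

Let $\theta_k\colon Q_k\to\operatorname{Sym}(\Omega_k)$ be the action homomorphism, which is injective by \eqref{eq:free}. Whenever $\theta_k(Q_k)\le\operatorname{Alt}(\Omega_k)$, we have an injective homomorphism
\[
\hat\theta_k\colon Q_{k+1}=B_k\rtimes Q_k\to E'_k,\qquad bq\mapsto b\,\theta_k(q).
\]

\begin{lemma}\label{lem:alt}
For every $k\ge0$ we have $\theta_k(Q_k)\le\operatorname{Alt}(\Omega_k)$, and there is a homomorphism $j_k\colon E'_k\to\operatorname{Alt}(\Omega_{k+1})$ that defines a free action of $E'_k$ on $\Omega_{k+1}$ and satisfies $j_k\hat\theta_k=\theta_{k+1}$.
\end{lemma}

\begin{proof}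
The first assertion holds for $k=0$ because $Q_0=1$. Assume it for $k$. We have $|E'_k|=|X_k|^{|\Omega_k|}\,|\Omega_k|!/2$, so the choice of $I_{k+1}$ makes $r=|\Omega_{k+1}|/|E'_k|$ an even integer. Let $\Delta$ be the disjoint union of $r$ copies of $E'_k$ with the action by left multiplication. Through $\hat\theta_k$ the group $Q_{k+1}$ acts freely on $\Delta$, and it acts freely on $\Omega_{k+1}$. Two free actions of a finite group on sets of the same size have the same number of orbits, each a copy of the group, so there is a $Q_{k+1}$-equivariant bijection $\Delta\to\Omega_{k+1}$. Transporting the action of $E'_k$ along it gives a free action $j_k\colon E'_k\to\operatorname{Sym}(\Omega_{k+1})$ with $j_k\hat\theta_k=\theta_{k+1}$. An element of order $d$ acts as a product of $|\Omega_{k+1}|/d=r\cdot|E'_k|/d$ cycles of length $d$. This number is even, so the permutation is even. Thus $j_k(E'_k)\le\operatorname{Alt}(\Omega_{k+1})$, and also $\theta_{k+1}(Q_{k+1})=j_k\hat\theta_k(Q_{k+1})\le\operatorname{Alt}(\Omega_{k+1})$.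
\end{proof}

Identifying $E'_k$ with $j_k(E'_k)\le L'_{k+1}$, we obtain a tower $(X_k,L'_k,\Omega_k)$; let $G'$, $G'_k$, $M'_k$, $Q'_k$, $\rho'_k$ be the associated objects. Condition (A) holds because $E'_k$ acts freely on $\Omega_{k+1}$, and (B) holds because $L'_m$ acts faithfully on $\Omega_m$. So $\operatorname{QZ}(G')=1$ by Proposition~\ref{prop:hji}.

After the identification, Lemma~\ref{lem:alt} reads $\theta_{m+1}(bq)=b\,\theta_m(q)$ for $b\in B_m$, $q\in Q_m$. By induction $\theta_m(Q_m)=Q'_m$, since $\theta_{m+1}(Q_{m+1})=B_m\theta_m(Q_m)=B_mQ'_m=Q'_{m+1}$. Moreover $\rho'_m\theta_{m+1}(bq)=\theta_m(q)=\theta_m\rho_m(bq)$. So the $\theta_m$ form an isomorphism of inverse systems, and $H=\varprojlim Q_m$ is topologically isomorphic to the open subgroup $M'_0=\varprojlim Q'_m$ of $G'$.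

It remains to see that $G'$ is topologically simple. Let $K$ be a normal subgroup of $G'$ and $1\ne g\in K$, say $g\in G'_k$. Since $g\notin M'_m$ for all large $m$, we have $g_m\ne1$ for all large $m$. For such $m$ the image of $K\cap G'_m$ under the surjection $G'_m\to\operatorname{Alt}(\Omega_m)$ is a nontrivial normal subgroup, hence everything, and so $G'_m\subseteq KM'_m$. For fixed $n$ we get $G'_n\subseteq KM'_m$ for all large $m$, and the intersection of the decreasing sets $KM'_m$ is the closure of $K$. So every nontrivial normal subgroup of $G'$ is dense, and $G'$ is topologically simple. As $G'$ is not discrete, $\operatorname{Res}(G')=G'$, and $G'$ is of simple type. This proves (iii). The groups $H$, $G$, $G'$ are locally isomorphic and have three different types.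

\subsection*{The group of germs}
Since $H$ is open in $G$, we have $\mathcal L(G)=\mathcal L(H)$; call this group $\mathcal L$. It contains $G'$, and hence a copy of $H$, as an open subgroup, so Theorem~\ref{thm:BEW} applies to it. If $x\in G'$ has open centralizer in $\mathcal L$, then its centralizer in $G'$ is open, so $G'\cap\operatorname{QZ}(\mathcal L)\le\operatorname{QZ}(G')=1$. The quotient map $\mathcal L\to\bar{\mathcal L}=\mathcal L/\operatorname{QZ}(\mathcal L)$ is continuous and open, so it maps $G'$ isomorphically onto an open subgroup. Lemma~\ref{lem:res}(a) gives $\operatorname{Res}(\bar{\mathcal L})\ge\operatorname{Res}(G')=G'$, and, applied to $G'\le\operatorname{Res}(\bar{\mathcal L})$, it gives $\operatorname{Res}(\operatorname{Res}(\bar{\mathcal L}))\ge G'\ne1$. This excludes the first two types, so $\mathcal L$ is of simple type.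

\subsection*{Continuum many local isomorphism classes}
For a profinite group $U$ let $\mathcal C(U)$ be the set of isomorphism types of composition factors of the quotients of $U$ by open normal subgroups. It is an invariant of the topological group $U$. For an infinite set $A\subseteq\{5,6,\dots\}$ let $(X_k)$ enumerate $\{\operatorname{Alt}(n):n\in A\}$ without repetition, and let $H_A\le G_A$ be the groups constructed from this sequence in Section~\ref{sec:mysterious}.

Let $U$ be an open subgroup of $H_A$, say $U\ge M_n$. Every quotient of $U$ by an open normal subgroup is a quotient of $U/M_m$ for some $m\ge n$, and the series $U\ge M_n\ge M_{n+1}\ge\dots\ge M_m$ shows that the composition factors of $U/M_m$ are those of $U/M_n$ together with $X_n,\dots,X_{m-1}$. So $\mathcal C(U)$ consists of the $X_k$ with $k\ge n$ and the finitely many composition factors of $U/M_n$; it differs from $\{\operatorname{Alt}(n):n\in A\}$ by a finite set.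

Suppose that $\psi\colon V\to V'$ is a topological isomorphism between open subgroups of $G_A$ and $G_{A'}$. Then $U=H_A\cap\psi^{-1}(V'\cap H_{A'})$ is open in $H_A$, its image $\psi(U)$ is open in $H_{A'}$, and $\mathcal C(U)=\mathcal C(\psi(U))$. The groups $\operatorname{Alt}(n)$ have different orders, so $A$ and $A'$ differ by a finite set. Now fix a bijection between $\{5,6,\dots\}$ and the set of finite binary words, and for an infinite binary sequence $\xi$ let $A_\xi$ correspond to the set of initial segments of $\xi$. These $2^{\aleph_0}$ sets are infinite, and two of them have finite intersection, so they differ by an infinite set. Hence the groups $G_{A_\xi}$ are pairwise not locally isomorphic, and each is as in Theorem~\ref{thm:main}. This completes the proof of Theorem~\ref{thm:three}.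

\begin{thebibliography}{9}

\bibitem{Reid}
Colin D. Reid, \emph{Totally disconnected locally compact groups with just infinite locally normal subgroups}, arXiv:2107.05329 (2021).

\bibitem{Serre}
Serre, \emph{Trees}.

\end{thebibliography}
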